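# Two reduced representations with the same orbit space and different orbits

## 1. Finite groups: every isometry of orbit spaces comes from a linear map

Let $G$ be a compact Lie group and $\rho:G\to \mathrm O(V)$ an orthogonal representation on a finite-dimensional Euclidean space. Write $[v]$ for the orbit $Gv$ regarded as a point of $V/G$. The orbit space carries the quotient metric
$$d([u],[v])=\min_{g\in G}|u-gv| .$$

**Definition.** Two representations $\rho_i:G_i\to\mathrm O(V_i)$, $i=1,2$, are *quotient-equivalent* if the metric spaces $V_1/G_1$ and $V_2/G_2$ are isometric. They are *orbit-equivalent* if some linear isometry $V_1\to V_2$ maps the $G_1$-orbits onto the $G_2$-orbits. A representation is *effective* if its kernel is trivial. A *reduction* of $\rho:G\to\mathrm O(V)$ is a representation of a compact Lie group $H$ that is quotient-equivalent to $\rho$ and has $\dim H<\dim G$. The representation $\rho$ is *reduced* if it has no reduction.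

Orbit-equivalent representations are quotient-equivalent. Here are some examples for each notion.

* $\mathrm{SU}(2)$ and $\mathrm U(2)$ on $\mathbb C^2$ are orbit-equivalent: in both cases the orbits are the spheres around $0$.
* $\mathrm{SO}(2)$ on $\mathbb R^2$, $\mathrm{SO}(3)$ on $\mathbb R^3$ and $\{\pm1\}$ on $\mathbb R$ all have orbit space $[0,\infty)$. They are effective and quotient-equivalent, but no two of them are orbit-equivalent, because the dimensions differ. The third is a reduction of the other two.
* A representation of a finite group is reduced, since $\dim G=0$.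
* $\mathrm U(1)$ acting on $\mathbb C^2$ by scalars is reduced. By the Hopf fibration, $\mathbb C^2/\mathrm U(1)$ is the cone over the round sphere of radius $\frac12$, which has curvature $4$. At distance $r$ from the apex, the curvature of the cone in the plane tangent to the sphere is $(4-1)/r^2>0$. The quotient of a Euclidean space by a finite group is flat on an open dense set. So no group of dimension $0$ gives this orbit space.

The second example shows that quotient-equivalence alone does not give orbit-equivalence. Gorodski and Lytchak, in "On orbit spaces of representations of compact Lie groups", arXiv:1109.1739 (2011), ask whether removing reductions cures this: *if $\rho_1,\rho_2$ are effective, reduced and quotient-equivalent, must they be orbit-equivalent?* When the groups are finite, the answer is yes.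

**Proposition 1.** Let $G_1,G_2$ be finite, acting effectively on $V_1,V_2$, and let $V_1/G_1$ and $V_2/G_2$ be isometric. Then the two representations are orbit-equivalent.

*Proof.* Regard $G_i$ as a subgroup of $\mathrm O(V_i)$, and let $\Phi:V_1/G_1\to V_2/G_2$ be an isometry. Call $v\in V_i$ *regular* if its stabilizer is trivial. The non-regular vectors form the finite union of the proper subspaces $V_i^g$, $g\ne1$. So regular vectors are open, dense and of full measure.

**Step A: volumes detect orders of stabilizers.** Let $G$ be one of the two groups, acting on $V$. If $4\varepsilon$ is less than the distance from $v$ to every other point of $Gv$, then for $u,u'\in B(v,\varepsilon)$ and $g\notin G_v$ we have $|u-gu'|\ge|v-gv|-2\varepsilon>2\varepsilon>|u-u'|$. So $B([v],\varepsilon)$ is isometric to $B(v,\varepsilon)/G_v$. In particular $V\to V/G$ is a local isometry near regular points. By invariance of domain $\dim V_1=\dim V_2=:n$. Measure volumes in $V/G$ by $n$-dimensional Hausdorff measure. The projection is $1$-Lipschitz, so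 the image of the null set of non-regular points is null. On regular points it is a local isometry with fibers of $|G|$ elements. Hence the image of a $G$-invariant Borel set $E$ has volume $\mathrm{vol}(E)/|G|$. Applied to $G_v$, this gives $\mathrm{vol}\,B([v],\varepsilon)=\omega_n\varepsilon^n/|G_v|$ for small $\varepsilon$, where $\omega_n$ is the volume of the unit ball. Comparing small balls around $[v]$ and $\Phi[v]=[v']$, we find
$$|(G_1)_v|=|(G_2)_{v'}| .\tag{1}$$
For large $R$, the preimage of $B([v],R)$ in $V$ lies between $B(0,R-|v|)$ and $B(0,R+|v|)$. So $\mathrm{vol}\,B([v],R)/(\omega_nR^n)\to1/|G|$, and therefore $|G_1|=|G_2|$.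

**Step B: normalize the apex.** Let $\Phi[0]=[v_0']$. By (1) the stabilizer of $v_0'$ has order $|G_1|=|G_2|$, so $v_0'$ is fixed by $G_2$. Translation by $-v_0'$ maps $G_2$-orbits to $G_2$-orbits, hence we may assume $\Phi[0]=[0]$. Then, for all $t\ge0$,
$$|\Phi[v]|=|v|,\qquad \Phi[tv]=t\,\Phi[v],\tag{2}$$
where $t[v]=[tv]$ and $|[v]|=|v|$. The first holds because $|v|=d([v],[0])$. For the second take $v\ne0$ and $0<t<1$: the point $[tv]$ is the only one at distance $t|v|$ from $[0]$ and $(1-t)|v|$ from $[v]$, since $|u|=t|v|$ and $|u-gv|=(1-t)|v|$ force $u=tgv$. The case $t>1$ follows by inverting. This argument for (2) works for all compact groups, and we use it again later.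

**Step C: a linear lift near each regular point.** Let $v\in V_1$ be regular and $\Phi[v]=[v']$. By (1) $v'$ is regular. For small $\varepsilon$, $\Phi$ becomes an isometry $B(v,\varepsilon)\to B(v',\varepsilon)$ of Euclidean balls with $v\mapsto v'$, so it has the form $v+n\mapsto v'+Tn$ with a linear isometry $T:V_1\to V_2$. By (2), for small $s$, $[v'+sTv]=\Phi[(1+s)v]=[v'+sv']$. The projection is injective on $B(v',\varepsilon)$, so $Tv=v'$. Therefore $\Phi[u]=[Tu]$ for all $u$ near $v$. If also $\Phi[u]=[T_1u]$ for $u$ in some open set, then this set is covered by the finitely many subspaces $\ker(T_1-gT)$, $g\in G_2$ (wherever both formulas hold). One of them must be all of $V_1$, so $T_1=gT$. Hence the coset $G_2T$ depends only on $v$, and it is locally constant on regular vectors.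

**Step D: the coset does not change across a mirror.** Let $x\in V_1$ lie on a hyperplane $M$ with $(G_1)_x=\{1,r\}$, $r$ the reflection in $M$. A small ball around $x$ minus $M$ consists of two half-balls of regular points. Let $G_2T$ be the coset on the first. For $u$ in the second, $\Phi[u]=\Phi[ru]=[Tru]$, so the coset there is $G_2Tr$. We show $TrT^{-1}\in G_2$, which makes the two cosets equal. By continuity $\Phi[u]=[Tu]$ for $u\in M$ near $x$. Such $u$ have stabilizer $\{1,r\}$, so by (1) the stabilizer of $Tu$ has order $2$. For $u$ close to $x$ it is contained in the stabilizer $\{1,g\}$ of $Tx$, hence equal to it. So $g\neq 1$ fixes an open subset of the hyperplane $TM$, hence all of $TM$. Thus $g$ is the reflection in $TM$, which is $TrT^{-1}$.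

**Step E: conclusion.** Let $p,q$ be regular. The segment from $p$ to $q$ meets a subspace $S$ of codimension at least $2$ only if $q$ lies in the proper subspace spanned by $p$ and $S$. So after moving $q$ slightly, which does not change its coset, the segment avoids all fixed spaces of codimension at least $2$ and all intersections of two distinct fixed hyperplanes. It then meets non-regular points only in finitely many points of the type in Step D, and it crosses the mirrors there because $p$ is on no mirror. So the coset is the same at $p$ and $q$. Hence there is one $T$ with $\Phi[u]=[Tu]$ for all regular $u$, and by continuity for all $u$. Then $T(G_1u)$ lies in the orbit $\Phi[u]$. If $y$ is in that orbit, then $\Phi[T^{-1}y]=[y]=\Phi[u]$, so $T^{-1}y\in G_1u$. Thus $T$ maps orbits onto orbits. $\square$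

What changes when $\dim G>0$? Step C is the step that fails. Near a point with trivial stabilizer, $V/G$ looks like the normal space of the orbit and not like $V$. An isometry of orbit spaces gives, to first order, an isometry of normal spaces, and nothing yet acts on the tangent directions of the orbits. The next section shows that this is a real obstruction.

## 2. An isometry of $\mathbb H^2/\mathrm{Sp}(1)$ that does not lift, and how to exploit it

Let $\mathbb H=\mathbb C\oplus\mathbb Cj$ be the quaternions, with $\langle x,y\rangle=\mathrm{Re}(\bar xy)=\mathrm{Re}(x\bar y)$. Let $p\in\mathrm{Sp}(1)$ act on $\mathbb H^2$ by $z=(z_1,z_2)\mapsto(z_1\bar p,z_2\bar p)$. We compute the orbit space. Put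
$$x(z)=(a,b)=\bigl(2z_1\bar z_2,\ |z_1|^2-|z_2|^2\bigr)\in\mathbb H\oplus\mathbb R=\mathbb R^5,\qquad \hat x=\begin{pmatrix} b&a\\ \bar a&-b\end{pmatrix}.$$
With $z$ as a column, $zz^*=\frac12(|x|I+\hat x)$ and $|x|=|z|^2$, because $4|z_1|^2|z_2|^2+(|z_1|^2-|z_2|^2)^2=|z|^4$. For $z,z'\in\mathbb H^2$ with $x=x(z)$, $x'=x(z')$,
$$\max_{p}\langle z,z'\bar p\rangle=\max_p\mathrm{Re}(z^*z'\bar p)=|z^*z'|,\qquad |z^*z'|^2=\mathrm{Re\,tr}(zz^*z'z'^*)=\tfrac12\bigl(|x||x'|+\langle x,x'\rangle\bigr).\tag{3}$$
The last equality uses $\mathrm{tr}\,\hat x=0$ and $\mathrm{Re\,tr}(\hat x\hat x')=2\langle x,x'\rangle$.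

*The map $x(\cdot)$ is onto.* Given $(a,b)$ with $r=|(a,b)|$: if $r+b>0$, take $z_1=\sqrt{(r+b)/2}$ and $z_2=\bar a/(2z_1)$, so that $|z_2|^2=(r^2-b^2)/(2(r+b))=(r-b)/2$. If $r+b=0$, then $a=0$, and we take $z=(0,\sqrt r)$.

*Its fibers are the $\mathrm{Sp}(1)$-orbits.* Clearly $x(z\bar p)=x(z)$. If $x(z)=x(z')$, then $|z|=|z'|$, and by (3) $\max_p\langle z,z'\bar p\rangle=|x|=|z||z'|$, so $z=z'\bar p$ for some $p$.

Therefore $\mathbb H^2/\mathrm{Sp}(1)$ is $\mathbb R^5$ with a metric depending only on $|x|,|x'|,\langle x,x'\rangle$, and **all of $\mathrm O(5)$ acts on it by isometries**.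

**Lemma 2.** The isometry $\varrho(a,b)=(a,-b)$ of $\mathbb H^2/\mathrm{Sp}(1)$ is not induced by a linear isometry of $\mathbb H^2$.

*Proof.* Suppose that $L$ induces $\varrho$. The swap $(z_1,z_2)\mapsto(z_2,z_1)$ induces $(a,b)\mapsto(\bar a,-b)$. So $L$ followed by the swap is a linear isometry inducing $(a,b)\mapsto(\bar a,b)$. It preserves $|x|=|z|^2$ and $b$, hence $|z_1|$ and $|z_2|$, and so it has the form $(\alpha_1z_1,\alpha_2z_2)$ with $\alpha_i\in\mathrm O(4)$ and $\alpha_1(z_1)\overline{\alpha_2(z_2)}=\overline{z_1\bar z_2}=z_2\bar z_1$. Put $u=\alpha_2(1)$. Taking $z_2=1$ gives $\alpha_1(z_1)=\bar z_1u$. Taking $z_1=1$ then gives $\overline{\alpha_2(z_2)}=\bar uz_2$. So $\alpha_1(z_1)\overline{\alpha_2(z_2)}=\bar z_1z_2$, and $\bar z_1z_2=z_2\bar z_1$ for all $z_1,z_2$. This is false for $z_1=i$, $z_2=j$. $\square$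

By itself Lemma 2 answers nothing: $\varrho$ is an isometry from one orbit space to itself, and the identity also is one. To get two different representations, use $\varrho$ to *conjugate* an extra involution. Suppose $N$ acts on $V$, $\bar s_1$ is an isometry of $V/N$ induced by a linear $s_1$ normalizing $N$, and $\Psi$ is an isometry of $V/N$ that does not lift. Then $(V/N)/\langle\bar s_1\rangle$ and $(V/N)/\langle\Psi\bar s_1\Psi^{-1}\rangle$ are isometric. If $\Psi\bar s_1\Psi^{-1}$ happens to be induced by some linear $s_2$, we have two representations with isometric orbit spaces and no evident linear map between them.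

**First attempt.** Take $\mathbb H^2\oplus\mathbb H^2\ni(z,y)$ with $N=\mathrm{Sp}(1)\times\mathrm{Sp}(1)$, $s_1(z,y)=(y,z)$ and $\Psi=\mathrm{id}\times\varrho$. Then $\Psi\bar s_1\Psi^{-1}$ maps $(x,x')$ to $(\varrho x',\varrho x)$. A linear isometry inducing it would map the first summand to the second and induce $\varrho$, against Lemma 2. So $s_2$ does not exist.

**Repair.** The map $(a,b)\mapsto(\bar a,-b)$ lifts, and it differs from $\varrho$ by the reflection $a\mapsto\bar a$ of $\mathbb R^4$. So make this reflection invisible: enlarge the group by $(g_1,g_2)\in\mathrm{Sp}(1)^2$ acting by $z_i\mapsto g_iz_i\bar p$, $y_i\mapsto g_iy_i\bar q$. The vectors $a=2z_1\bar z_2$ and $a'=2y_1\bar y_2$ then move by $x\mapsto g_1x\bar g_2$, that is, by all of $\mathrm{SO}(4)$. A set of at most three vectors in $\mathbb R^4$ lies in a hyperplane, so it has the same orbit under $\mathrm O(4)$ and $\mathrm{SO}(4)$. With $(a,a')$ alone there is a new obstruction: the points of $\mathbb H^2\oplus\mathbb H^2$ have stabilizers of positive dimension.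 Indeed the $G^0$-orbit, for $G^0=\mathrm{Sp}(1)^4$ of dimension $12$, is determined by the five numbers $b,b',|a|,|a'|,\langle a,a'\rangle$, so the quotient has dimension at most $5$, and orbits of maximal dimension have dimension at least $16-5=11$. On the other hand, the elements of $\mathrm{SO}(4)$ fixing $a$ and $a'$ form a group of dimension at least $1$. When $z_1,y_1\ne0$, a pair $(g_1,g_2)$ fixing $a$ and $a'$ extends to the stabilizer: put $p=z_1^{-1}g_1z_1$; then $g_1z_1\bar p=z_1$, and $g_1z_1\bar z_2\bar g_2=z_1\bar z_2$ gives $p\bar z_2\bar g_2=\bar z_2$, i.e. $g_2z_2\bar p=z_2$; likewise for $q$. So generic orbits have dimension exactly $11$, and since stabilizer dimensions are smallest on generic points, all stabilizers have positive dimension. The next lemma shows that this is fatal.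

**Lemma 3.** If all stabilizers of $\rho:G\to\mathrm O(V)$ have positive dimension, then $\rho$ is not reduced.

*Proof.* Let $v_0$ have an orbit of maximal dimension, let $K$ be the identity component of $G_{v_0}$, and let $N_G(K)$ be its normalizer. We show that the action of $N_G(K)/K$ on $V^K$ is quotient-equivalent to $\rho$; its dimension is at most $\dim G-\dim K<\dim G$.

Let $v$ have an orbit of maximal dimension, let $N_v=(T_v(Gv))^\perp$, and let $\mathfrak m$ be a complement of $\mathfrak g_v$ in $\mathfrak g$. For small $n\in N_v$, the projection of $\mathfrak m(v+n)$ to $T_v(Gv)$ is injective on $\mathfrak m$, because $\mathfrak m\to T_v(Gv)$, $\xi\mapsto\xi v$, is bijective. Moreover $\mathfrak g_v(v+n)=\mathfrak g_vn\subset N_v$. So $\dim G(v+n)=\dim Gv+\dim\mathfrak g_vn$, and maximality gives $\mathfrak g_vn=0$. Thus the identity component of $G_v$ acts trivially on $N_v$.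

Let $V^K_*$ be the set of $u\in V^K$ with an orbit of maximal dimension. It is given by the non-vanishing of certain minors of $\xi\mapsto\xi u$, and it contains $v_0$, so it is dense in $V^K$. For $u\in V^K_*$, $K$ is the identity component of $G_u$, and $N_u\subset V^K$. Let $v,u\in V^K_*$, and let $gu$ be a point of $Gu$ nearest to $v$. Then $v$ is a nearest point of $Gv$ to $gu$, so $gu-v\in N_v\subset V^K$ and $gu\in V^K$. Hence $K\subset G_{gu}$, whose identity component is $gKg^{-1}$, so $K=gKg^{-1}$ and $g\in N_G(K)$. So the natural map $V^K/N_G(K)\to V/G$ preserves distances on a dense set, hence everywhere. It is onto: for any $u\in V$, the point of $Gu$ nearest to $v_0$ lies in $v_0+N_{v_0}\subset V^K$. $\square$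

So we add one more vector $w\in\mathbb R^4=\mathbb H$, moved by $w\mapsto g_1w\bar g_2$. With the three vectors $a,a',w$ generic stabilizers become trivial, and three vectors still lie in a hyperplane. Four would be too many: a basis of $\mathbb R^4$ and its mirror image are in the same $\mathrm O(4)$-orbit but in different $\mathrm{SO}(4)$-orbits.

## 3. The two groups in $\mathrm O(20)$

Let
$$V=\mathbb H^2\oplus\mathbb H^2\oplus\mathbb H\cong\mathbb R^{20},\qquad v=(z_1,z_2;\,y_1,y_2;\,w),$$
and let $(p,q,g_1,g_2)\in\mathrm{Sp}(1)^4$ act by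
$$z_i\mapsto g_iz_i\bar p,\qquad y_i\mapsto g_iy_i\bar q,\qquad w\mapsto g_1w\bar g_2 .$$
An element acts trivially iff $g_1=g_2=p=q=\pm1$, so the kernel is $\{\pm(1,1,1,1)\}$. Let $G^0\subset\mathrm O(V)$ be the image, $\dim G^0=12$. We denote elements of $G^0$ by their lifts. Define involutions
$$s_1(z_1,z_2;y_1,y_2;w)=(y_1,y_2;z_1,z_2;w),\qquad s_2(z_1,z_2;y_1,y_2;w)=(y_2,y_1;z_2,z_1;\bar w).$$
Clearly $s_1(p,q,g_1,g_2)s_1=(q,p,g_1,g_2)$. For $s_2$,
$$(z;y;w)\overset{s_2}\mapsto(y_2,y_1;z_2,z_1;\bar w)\mapsto(g_1y_2\bar p,g_2y_1\bar p;\,g_1z_2\bar q,g_2z_1\bar q;\,g_1\bar w\bar g_2)\overset{s_2}\mapsto(g_2z_1\bar q,g_1z_2\bar q;\,g_2y_1\bar p,g_1y_2\bar p;\,g_2w\bar g_1),$$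
so $s_2(p,q,g_1,g_2)s_2=(q,p,g_2,g_1)$. Hence $G_i=G^0\cup s_iG^0$ is a compact subgroup of $\mathrm O(V)$. Elements of $s_iG^0$ exchange $|z|$ and $|y|$, so $s_i\notin G^0$, and $G^0$ is the identity component of $G_i$.

**Theorem 4.** $G_1$ and $G_2$ on $V$ are effective, reduced and quotient-equivalent. They are not orbit-equivalent, and $G_1\not\cong G_2$ as Lie groups.

So the answer to the question of Section 1 is **no**. Effectiveness is clear, since $G_i\subset\mathrm O(V)$. We also record the dimension of the quotient.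

**Conventions.** $\dim V/G$ means $\dim V$ minus the maximal orbit dimension. The principal orbits form an open dense subset of $V/G$ that is a manifold of this dimension, so by invariance of domain $\dim V/G$ is a homeomorphism invariant of $V/G$. For $v\in V$ we put $N_v=(T_v(Gv))^\perp$, on which $G_v$ acts. If $V$ is replaced by an invariant subspace $A$, normal spaces are taken in $A$.

**Generic stabilizers are trivial.** Let $2z_1\bar z_2$, $2y_1\bar y_2$, $w$ be linearly independent over $\mathbb R$ and $|z|\ne|y|$. The stabilizer of $v$ lies in $G^0$. An element of it fixes these three vectors under $x\mapsto g_1x\bar g_2$, and an element of $\mathrm{SO}(4)$ fixing three independent vectors is the identity. So $(g_1,g_2)=\pm(1,1)$, and $z_1,y_1\ne0$ give $p=q=\pm1$ with the same sign. Hence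
$$\dim V/G_i=20-12=8 .\tag{4}$$

## 4. The isometry $V/G_1\cong V/G_2$

The subgroup $N=\{(p,q,1,1)\}$ is closed and normal in $G_1$ and $G_2$. By Section 2, $\mathcal Y=V/N$ is a metric product with coordinates $(a,b;a',b';w)$, where $(a,b)=x(z)$ and $(a',b')=x(y)$. Also $V/G_i=\mathcal Y/(G_i/N)$ with quotient metrics. On $\mathcal Y$ the group $G^0/N$ acts as $K_0=\mathrm{SO}(4)$ by $(ga,b;ga',b';gw)$, and $s_1,s_2$ induce
$$\bar s_1:(a,b;a',b';w)\mapsto(a',b';a,b;w),\qquad\bar s_2:(a,b;a',b';w)\mapsto(\bar a',-b';\bar a,-b;\bar w),$$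
the latter because $2y_2\bar y_1=\bar a'$ and $|y_2|^2-|y_1|^2=-b'$.

Let $\Psi(a,b;a',b';w)=(a,b;a',-b';w)$. It is an isometry of $\mathcal Y$, since it acts by an element of $\mathrm O(5)$ on the second factor, and it commutes with $K_0$. We compute
$$\Psi\bar s_1\Psi^{-1}(a,b;a',b';w)=(a',-b';a,-b;w).$$
This differs from $\bar s_2(a,b;a',b';w)$ by the element $x\mapsto\bar x$ of $\mathrm O(4)$, applied to the three $\mathbb R^4$-coordinates. Three vectors of $\mathbb R^4$ lie in a hyperplane, and the reflection in it fixes them, so $\mathrm O(4)$- and $\mathrm{SO}(4)$-orbits of triples coincide. Therefore $K_0\Psi\bar s_1\Psi^{-1}\eta=K_0\bar s_2\eta$ for every $\eta\in\mathcal Y$. Consequently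
$$\Psi(K_0\eta\cup K_0\bar s_1\eta)=K_0\Psi\eta\cup K_0\Psi\bar s_1\Psi^{-1}(\Psi\eta)=K_0\Psi\eta\cup K_0\bar s_2\Psi\eta .$$
So $\Psi$ maps the $G_1/N$-orbits onto the $G_2/N$-orbits and induces an isometry $V/G_1\to V/G_2$. $\square$

## 5. The orbits determine the group: no orbit-equivalence

To exclude every linear isometry at once, we recover $G_i$ from its orbits. Let $M_i$ be the group of all $m\in\mathrm O(V)$ with $m(v)\in G_iv$ for all $v\in V$.

**Lemma 5.** $M_i=G_i$.

*Proof.* **Reduction to maps preserving the summands.** Let $Z,Y,W$ be the $z$-, $y$- and $w$-subspaces. $W$ and $Z\cup Y$ are unions of $G_i$-orbits. So $m\in M_i$ preserves $W$ and maps each of the subspaces $Z,Y$ into $Z\cup Y$, hence onto $Z$ or $Y$; it permutes $\{Z,Y\}$. Let $M_i^+\supset G^0$ be the subgroup of $M_i$ preserving $Z$, hence $Y$. Since $s_i\in M_i\setminus M_i^+$, we have $M_i=M_i^+\cup s_iM_i^+$. It suffices to show $M_i^+=G^0$.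

**Restriction to $Z\oplus W$.** Let $m\in M_i^+$. For $z\ne0$, elements of $s_iG^0$ move $(z,0,w)$ out of $Z\oplus W$, so $m(z,0,w)\in G_i(z,0,w)\cap(Z\oplus W)=G^0(z,0,w)$. Hence $m|_{Z\oplus W}$ preserves $|z_1|,|z_2|,|w|$ and $\langle z_1\bar z_2,w\rangle$ (for $z=0$ by continuity). So $m(z_1,z_2;0;w)=(\alpha_1z_1,\alpha_2z_2;0;\mu w)$ with $\alpha_1,\alpha_2,\mu\in\mathrm O(4)$. From $\langle\alpha_1(z_1)\overline{\alpha_2(z_2)},\mu w\rangle=\langle z_1\bar z_2,w\rangle=\langle\mu(z_1\bar z_2),\mu w\rangle$ we get
$$\mu(z_1\bar z_2)=\alpha_1(z_1)\overline{\alpha_2(z_2)} .\tag{5}$$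

**Solving (5).** Put $u_i=\alpha_i(1)$. Taking $z_2=1$, resp. $z_1=1$, gives $\mu(x)=\alpha_1(x)\bar u_2=u_1\overline{\alpha_2(\bar x)}$. Hence
$$\mu(xy)=\alpha_1(x)\overline{\alpha_2(\bar y)}=\mu(x)u_2\,\bar u_1\mu(y).$$
So $\nu(x):=\mu(x)u_2\bar u_1=\alpha_1(x)\bar u_1$ satisfies $\nu(xy)=\nu(x)\nu(y)$ and $\nu(1)=1$. It is an $\mathbb R$-algebra automorphism of $\mathbb H$, and by Skolem–Noether $\nu(x)=gx\bar g$ with $|g|=1$. Put $p=\bar u_1g$ and $g_2=u_2\bar u_1g$. Then
$$\alpha_1(x)=gx\bar gu_1=gx\bar p,\qquad \mu(x)=gx\bar gu_1\bar u_2=gx\bar g_2,\qquad \alpha_2(\bar x)=\overline{\mu(x)}\,u_1=g_2\bar x\bar gu_1=g_2\bar x\bar p,$$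
so $\alpha_2(x)=g_2x\bar p$.

**Matching with $Y\oplus W$.** In the same way $m$ acts on $Y\oplus W$ by some $y_1\mapsto g'y_1\bar q$, $y_2\mapsto g_2'y_2\bar q$, with the same $\mu(x)=g'x\bar g_2'$. Hence $(g',g_2')=\pm(g,g_2)$. Absorbing the sign into $q$ gives $m=(p,q,g,g_2)\in G^0$. $\square$

Now let $T$ be a linear isometry of $V$ mapping $G_1$-orbits onto $G_2$-orbits. For $m\in M_1$, $TmT^{-1}v\in T(G_1T^{-1}v)$, which is the $G_2$-orbit of $v$. So $TM_1T^{-1}\subset M_2$, and by symmetry equality holds. By Lemma 5, $TG_1T^{-1}=G_2$, so $G_1\cong G_2$. But by Section 3, the conjugation action of $G_1$ on the four simple ideals of $\mathfrak g^0=\mathfrak{sp}(1)^4$ fixes exactly two ideals, and that of $G_2$ fixes none. This number is an isomorphism invariant. So $G_1\not\cong G_2$, and the representations are not orbit-equivalent. $\square$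

It remains to prove that they are reduced.

## 6. Reducedness as a lower bound for $\dim V'$, and the derivative of an isometry

Trivial generic stabilizers do not imply reducedness: $\mathrm{SO}(2)$ on $\mathbb R^2$ has trivial stabilizers away from $0$ and reduces to $\{\pm1\}$ on $\mathbb R$. So let $H$ be any compact Lie group acting orthogonally on $V'$ with $V/G_1$ isometric to $V'/H$. By (4) $\dim V'/H=8$, so $H$ has orbits of dimension $\dim V'-8$. Thus **$\dim V'\ge20$ implies $\dim H\ge12$**, and this is what we aim at.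

A natural try is to treat the invariant summands separately. $V$ is the sum of $A=\{(z_1,y_1)\}$, $B=\{(z_2,y_2)\}$ and $W$, and we will see that $V'$ splits correspondingly. However, $A/G_1$ is a planar sector of angle $\pi/4$ (Step 3 of Section 9), which is also $\mathbb R^2$ modulo a dihedral group of order $8$, and $W/G_1=[0,\infty)=\mathbb R/\{\pm1\}$. So the summands on their own give only $2+2+1$. The reason is that a group transitive on the unit sphere of $\mathbb R^k$ has orbit space $[0,\infty)$ for every $k$. The missing information comes from points of $V$ where the summands interact. There the local structure contains a four-dimensional cone from which a dimension bound $l\ge4$ can be read off (Section 8). This number is then carried into $A'$, $B'$ and $W'$.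

First we need the tools for local structure. Let $G$ act on $V$ and $H$ on $V'$ (arbitrary compact groups, orthogonal actions), and let $\Phi:V/G\to V'/H$ be an isometry. It is *apex-preserving* if $\Phi[0]=[0]$. For example, take $\mathrm{SO}(2)$ on $\mathbb R^2$. For $v\ne0$, $N_v=\mathbb Rv$, $G_v=1$, and $N_v/G_v=\mathbb R$ describes $[0,\infty)$ near the interior point $|v|$. For $v=0$, $N_v/G_v=\mathbb R^2/\mathrm{SO}(2)=[0,\infty)$.

**Lemma 6.** If $\Phi[v]=[v']$, there is an apex-preserving isometry $d_v\Phi:N_v/G_v\to N_{v'}/H_{v'}$ such that, if $n'$ represents $d_v\Phi[n]$, then $\Phi[v+tn]=[v'+tn']$ for all small $t\ge0$.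

*Proof.* **Step A: first-order distances.** We show that for $n,m\in N_v$
$$d([v+tn],[v+tm])=t\,d_{N_v/G_v}([n],[m])+o(t).\tag{6}$$
"$\le$": use $g\in G_v$ minimizing $|n-gm|$. "$\ge$": let $g_t$ realize the distance on the left. Then $|v-g_tv|=O(t)$. Since $G/G_v\to Gv$ is a diffeomorphism, $g_t=\exp(\xi_t)h_t$ with $h_t\in G_v$ and $\xi_t=O(t)$ in a fixed complement of $\mathfrak g_v$. So
$$v+tn-g_t(v+tm)=t(n-h_tm)-\xi_tv+O(t^2).$$
Here $n-h_tm\in N_v$ is orthogonal to $\xi_tv$, so the norm is at least $t|n-h_tm|-O(t^2)$.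

**Step B: straight lines lift to straight lines.** Let $n\in N_v$, $|n|=1$. By the tubular neighborhood theorem choose $\varepsilon>0$ with $d(v+tn,Gv)=t$ on $[0,\varepsilon]$. Put $c(t)=\Phi[v+tn]$. By the triangle inequality $d(c(s),c(t))=|s-t|$ on $[0,\varepsilon]$: "$\le$" is clear, and $d(c(t),c(0))=t$, $d(c(s),c(0))=s$ give "$\ge$". Pick $y$ over $c(\varepsilon/2)$ with $|y-v'|=\varepsilon/2$ and $m$ over $c(\varepsilon)$ with $|m-y|=\varepsilon/2$. As $|m-v'|\ge\varepsilon$, $y$ is the midpoint of $v'$ and $m$. Put $n'=2(y-v')/\varepsilon$. It lies in $N_{v'}$, because $v'$ is a nearest point of $Hv'$ to $y$. For $s\le\varepsilon/2$ pick $y_s$ over $c(s)$ with $|y_s-y|=\varepsilon/2-s$, and $v''\in Hv'$ with $|v''-y_s|=s$. Then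
$$|v''-m|\le s+(\tfrac\varepsilon2-s)+\tfrac\varepsilon2=\varepsilon\le|v''-m| ,$$
so $v'',y_s,y,m$ lie in this order on a segment. Hence $v''=2y-m=v'$ and $y_s=v'+sn'$, i.e. $c(s)=[v'+sn']$.

**Step C: the map on classes.** Vectors of other norms are handled by scaling. So for each $n\in N_v$ there is $n'\in N_{v'}$ with $\Phi[v+tn]=[v'+tn']$ for small $t$. By (6) in $V'$ and in $V$, the class $[n']$ depends only on $[n]$, and $[n]\mapsto[n']$ preserves distances. It maps $[0]$ to $[0]$, and it is onto by the same construction for $\Phi^{-1}$. If $n'$ is replaced by $hn'$ with $h\in H_{v'}$, then $[v'+thn']=[v'+tn']$, so the last assertion holds for every representative. $\square$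

**Consequence.** It is enough to prove $\dim V'\ge20$ when $\Phi:V/G_1\to V'/H$ is apex-preserving. In general let $\Phi[0]=[v_0']$. Then $d_0\Phi:V/G_1\to N_{v_0'}/H_{v_0'}$ is an apex-preserving isometry, so the special case gives $\dim V'\ge\dim N_{v_0'}\ge20$.

## 7. Convex cones, invariant splittings, slices

Let $\Phi:V/G\to V'/H$ be apex-preserving. Put
$$\langle[u],[v]\rangle=\max_{g\in G}\langle u,gv\rangle=\tfrac12\bigl(|u|^2+|v|^2-d([u],[v])^2\bigr).$$
Then $\Phi$ preserves norms and this pairing, and it commutes with multiplication by $t\ge0$, by (2). For $\mathrm{SO}(2)$ on $\mathbb R^2$ the pairing is $|u||v|$; for a trivial action it is the inner product.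

The next lemma turns inequalities for the pairing into linear algebra.

**Lemma 7.** If $V'^H=0$, every $H$-invariant closed convex cone $K\subset V'$ is a linear subspace.

*Proof.* If $v\in K$ and $-v\notin K$, separation gives $f$ with $\langle f,\cdot\rangle\ge0$ on $K$ and $\langle f,v\rangle>0$. Then $\int_H\langle f,hv\rangle\,dh>0$, since the integrand is continuous, non-negative, and positive at $h=1$. But $\int_Hhv\,dh\in V'^H=0$, a contradiction. So $K=-K$. $\square$

**Lemma 8.** Let $\Phi$ be apex-preserving.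

(a) $\Phi$ restricts to a linear isometry $V^G\to V'^H$ and to an apex-preserving isometry $(V^G)^\perp/G\to(V'^H)^\perp/H$.

(b) Let $V^G=0$ and let $V=A\oplus B$ be an orthogonal $G$-invariant splitting. The preimages $A',B'$ in $V'$ of $\Phi(A/G)$, $\Phi(B/G)$ are $H$-invariant linear subspaces, $V'=A'\oplus B'$ orthogonally, and $\Phi$ restricts to apex-preserving isometries $A/G\to A'/H$, $B/G\to B'/H$. If $\Phi[(a,b)]=[(a',b')]$, then $\Phi[a]=[a']$ and $\Phi[b]=[b']$; in particular $|a|=|a'|$, $|b|=|b'|$.

*Proof.* (a) We describe both subspaces by the pairing. First, $v\in V^G$ iff there is $u$ with $|u|=|v|$ and $\langle[u],[v]\rangle=-|v|^2$. If $v\in V^G$, take $u=-v$. Conversely, the condition says $\langle u,gv\rangle\le-|v|^2$ for all $g$, so $gv=-u$ for all $g$. On $V^G$ the distance is Euclidean, and an isometry of Euclidean spaces fixing $0$ is linear. Second, $v\in(V^G)^\perp$ iff $\langle[v],[f]\rangle=\langle v,f\rangle\le0$ for all $f\in V^G$.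

(b) By (a), $V'^H=0$. We claim $v\in A$ iff $\langle[v],[b]\rangle\le0$ for all $b\in B$. For $v\in A$ all these pairings are $0$; if $v$ has $B$-component $v_B\ne0$, then $\langle[v],[v_B]\rangle\ge\langle v,v_B\rangle=|v_B|^2>0$. Transporting this by $\Phi$ and using that $B'$ is $H$-invariant,
$$A'=\{v':\langle v',b'\rangle\le0\ \text{for all }b'\in B'\},$$
and symmetrically for $B'$. Both are $H$-invariant closed convex cones, hence linear by Lemma 7, hence $A'=B'^\perp$. Finally $d([(a,b)],[a_1])^2=\min_g|a-ga_1|^2+|b|^2$ for $a_1\in A$, so $[a]$ is the unique point of $A/G$ nearest to $[(a,b)]$. The same holds in $V'$ and for $B$, which gives the last assertion. $\square$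

For three summands $A_1\oplus A_2\oplus A_3$, apply (b) to $A_1\oplus(A_2\oplus A_3)$ and then to $A_2\oplus A_3$. This gives $V'=A_1'\oplus A_2'\oplus A_3'$, with matching components as in (b). The preimage of $\Phi((A_1\oplus A_2)/G)$ is $A_1'\oplus A_2'$, by (b) applied to the restriction of $\Phi$ to $(A_1\oplus A_2)/G$.

**Lemma 9 (slices).** Let $H$ act on $V'$ and let $n\in N_{v}$, $v\in V'$, be small. Then $H_{v+n}=(H_v)_n$, and the $H_{v+n}$-representation $N_{v+n}$ is equivalent to the normal space at $n$ of $H_vn$ in $N_v$.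

*Proof.* In a tubular neighborhood, $v$ is the unique point of $Hv$ nearest to $v+n$. So an element fixing $v+n$ fixes $v$, hence $n$. Put $\mathcal T=T_{v+n}(H(v+n))$, and let $\mathfrak m$ be a complement of $\mathfrak h_v$ in $\mathfrak h$. For small $n$ the map $\mathfrak m\to T_v(Hv)$, sending $\xi$ to the projection of $\xi(v+n)$, is an isomorphism, and $\mathfrak h_v(v+n)=\mathfrak h_vn\subset N_v$. Therefore $\mathcal T+N_v=V'$ and $\mathcal T\cap N_v=\mathfrak h_vn=T_n(H_vn)$. So $N_{v+n}\cong V'/\mathcal T\cong N_v/T_n(H_vn)$, equivariantly under $H_{v+n}\subset H_v$. $\square$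

For example, if $N_v=\mathbb R^k\oplus P$ with $H_v$ trivial on $\mathbb R^k$ and transitive on the unit sphere of $P$, and $0\ne n\in P$ is small, then $N_{v+n}$ is equivalent to $\mathbb R^k\oplus\mathbb Rn$ with trivial action.

## 8. A half-space cone that forces dimension at least $4$

Let
$$D=\{(c,b,r):c\in\mathbb C,\ b\in\mathbb R,\ r\ge0\}\subset\mathbb R^4,\qquad \langle x,x'\rangle_D=\sqrt{\tfrac12(|x||x'|+x\cdot x')}.$$
A point $x\in D$ has norm squared $\langle x,x\rangle_D=|x|$, and the distance is $d(x,x')^2=|x|+|x'|-2\langle x,x'\rangle_D$. In Step 1 of Section 9 this arises as an orbit space $Y/G_v$, through a map $Y\to D$ that is continuous and proper for the Euclidean topology and induces a bijection $Y/G_v\to D$. So $d$ is a metric inducing the Euclidean topology, and $D$ is $4$-dimensional. For $e\in S^2\subset\mathbb C\oplus\mathbb R=\{r=0\}$ let $R_e=\mathbb R_{\ge0}e$.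

**Lemma 10.** Let a compact group $L$ act orthogonally on $U$ with an apex-preserving isometry $U/L\cong D$, and let $U_e$ be the preimage of $R_e$. Then for all $e\in S^2$: $U_e$ is an $L$-invariant linear subspace, $U=U_e\oplus U_{-e}$ orthogonally, $L$ is transitive on the unit sphere of $U_e$, and $\dim U_e=l$ with $l\ge4$ independent of $e$.

*Proof.* **Linearity and splitting.** The pairing on $D$ is $\ge0$. So $U^L=0$, since a fixed $u\ne0$ would give $\langle[u],[-u]\rangle=-|u|^2<0$. For $x\in D$, $x$ pairs non-positively with all of $R_{-e}$ iff $|x|-x\cdot e=0$ iff $x\in R_e$. As $U_{-e}$ is $L$-invariant, $U_e=\{u:\langle u,u'\rangle\le0\ \text{for all }u'\in U_{-e}\}$, and vice versa. By Lemma 7 both are linear, and $U_e=U_{-e}^\perp$.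

**Transitivity and equality of dimensions.** $R_e$ contains exactly one point of norm $1$. So $L$ is transitive on the unit sphere of $U_e$; in particular $U_e$ is non-zero and irreducible. If $e'\ne\pm e$, then $U_{e'}\cap U_{\pm e}=0$. So the orthogonal projections of $U_{e'}$ to $U_e$ and to $U_{-e}$, whose kernels are $U_{e'}\cap U_{-e}$ and $U_{e'}\cap U_e$, are injective and equivariant, hence isomorphisms by irreducibility. Thus all $U_e$ are equivalent, of one dimension $l$.

**The bound.** So $U\cong\mathbb R^l\otimes\mathbb R^2$, with $L$ acting through a closed group $\bar L\subset\mathrm O(l)$ transitive on $S^{l-1}$, and $\dim U/L=\dim D=4$.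

* $l=1$: $\dim U=2<4$.
* $l=2$: $\bar L\supset\mathrm{SO}(2)$, and $\dim U/L=4-1=3$.
* $l=3$: $\dim\bar L\ge2$. Since $\mathfrak{so}(3)$ has no $2$-dimensional subalgebra, $\bar L\supset\mathrm{SO}(3)$. Two independent vectors in $\mathbb R^3$ have trivial stabilizer in $\mathrm{SO}(3)$, so $\dim U/L=6-3=3$.

All these contradict $\dim U/L=4$, so $l\ge4$. $\square$

## 9. Every apex-preserving model of $V/G_1$ has dimension at least $20$

**Proposition 11.** Let $H$ be a compact group acting orthogonally on $V'$, and let $\Phi:V/G_1\to V'/H$ be an apex-preserving isometry. Then $\dim V'\ge20$.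

*Proof.* Write $G=G_1$. The subspaces $A=\{(z_1,y_1)\}$, $B=\{(z_2,y_2)\}$, $W=\{w\}$ are $G$-invariant and $V=A\oplus B\oplus W$. The elements $(1,1,-1,1)$ and $(1,1,1,-1)$ show that $V^G=0$. By Lemma 8(b), $V'=A'\oplus B'\oplus W'$. We show $\dim A'\ge8$, $\dim B'\ge8$, $\dim W'\ge4$.

**Step 1: find the half-space cone in a slice.** Let
$$v=(1,1;0,0;i),\qquad\Phi[v]=[v'],\qquad v'=(a',b',w').$$
Elements outside $G^0$ exchange $|z|$ and $|y|$, so they do not fix $v$. In $G^0$, fixing $v$ means $g_1=g_2=p$ and $pi\bar p=i$. So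
$$G_v=\{(p,q,p,p):p\in\mathrm U(1),\ q\in\mathrm{Sp}(1)\}.$$
The tangent space of the orbit at $v$ consists of the vectors
$$(\xi_1-\zeta,\ \xi_2-\zeta;\ 0,0;\ \xi_1i-i\xi_2),\qquad\xi_1,\xi_2,\zeta\in\mathrm{Im}\,\mathbb H,$$
where $\zeta$ belongs to $p$ and $\xi_i$ to $g_i$. We split $\mathrm{Im}\,\mathbb H=i\mathbb R\oplus\mathbb Cj$. For $\xi_1,\xi_2,\zeta\in\mathbb Cj$ the last entry is $-i(\xi_1+\xi_2)$. In the kernel of this map $(\mathbb Cj)^3\to(\mathbb Cj)^3$ we have $\xi_1=\xi_2=\zeta$ and $2\xi_1=0$, so it is injective, hence onto. For $\xi_1,\xi_2,\zeta\in i\mathbb R$ the kernel is the diagonal, so the image has dimension $2$ in $\mathbb C^3\cong\mathbb R^6$. Hence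
$$N_v=N^1\oplus Y,\qquad N^1\subset\mathbb C^3,\quad\dim N^1=4,\qquad Y=\{(0,0;y_1,y_2;0)\}.$$
$G_v$ acts on the $z_1,z_2,w$-coordinates by $x\mapsto px\bar p$, so it fixes $N^1$. On $Y$ it acts by $y_i\mapsto py_i\bar q$, so $Y^{G_v}=0$.

Now compute $Y/G_v$. Write $x(y)=(c+dj,b)$ with $c,d\in\mathbb C$. By Section 2 the $q$-orbits in $Y$ correspond to the points of $\mathbb R^5$. The element $p$ acts by $a\mapsto pa\bar p$, that is, $c\mapsto c$, $d\mapsto p^2d$. So $G_v$-orbits correspond to the points $(c,b,|d|)\in D$. By (3), maximizing first over $q$ and then over $p$ (which replaces $\mathrm{Re}(d\bar d')$ by $|d||d'|$), the pairing on $Y/G_v$ is $\langle\cdot,\cdot\rangle_D$. The map $Y\to D$ is continuous, and it is proper since $|x(y)|=|y|^2$. Thus $Y/G_v\cong D$, apex-preserving.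

By Lemma 6 and Lemma 8(a), $N_{v'}=\mathbb R^4\oplus U'$, where $\mathbb R^4$ is the fixed space of $H_{v'}$ and $U'/H_{v'}\cong Y/G_v\cong D$. Apply Lemma 10 with $e=(0,1,0)$. This gives
$$U'=U'_+\oplus U'_-,\qquad\dim U'_\pm=l\ge4 ,$$
where $U'_+$ (resp. $U'_-$) is the preimage of the classes of vectors with $y_2=0$ (resp. $y_1=0$), and $H_{v'}$ is transitive on the unit spheres of $U'_+$ and of $U'_-$.

**Step 2: locate the cone in the splitting, $U'_+\subset A'$ and $U'_-\subset B'$.** Let $n'\in U'_+$. It represents $d_v\Phi[n]$ for some $n=(0,0;y_1,0;0)\in A$. For small $t\ge0$, $\Phi[v+tn]=[v'+tn']$. The $B$- and $W$-components of $v+tn$ do not depend on $t$, so by Lemma 8(b) $|b'+tn'_{B'}|$ and $|w'+tn'_{W'}|$ are constant for small $t$. Comparing coefficients of $t^2$ in their squares, $n'_{B'}=0$ and $n'_{W'}=0$, so $n'\in A'$. With $a=(1,0)\in A$, the $A$-component of $v$, we have $|a'+tn'|^2=|a+tn|^2=1+t^2|n|^2$, so $n'\perp a'$. Since $n'\in N_{v'}$ is orthogonal to all $\xi v'=(\xi a',\xi b',\xi w')$ and lies in $A'$, it is orthogonal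 to $T_{a'}(Ha')$. In the same way $U'_-\subset B'$, and its elements are orthogonal to $b'$ and to $T_{b'}(Hb')$.

**Step 3: $\dim A'\ge8$ and $\dim B'\ge8$.** The idea is to find two orthogonal copies of a space containing $U'_+$ inside $A'$.

*The quotient $A/G$.* $G$ acts on $A$ by $(z_1,y_1)\mapsto(g_1z_1\bar p,g_1y_1\bar q)$ and the swap, so the orbit of $(z_1,y_1)$ is determined by the unordered pair $\{|z_1|,|y_1|\}$. For $r_1\ge r_2\ge0$ and $r_1'\ge r_2'\ge0$ the pairing of the classes is $\max(r_1r_1'+r_2r_2',\,r_1r_2'+r_2r_1')=r_1r_1'+r_2r_2'$, since $(r_1-r_2)(r_1'-r_2')\ge0$. So $A/G$ is isometric to the planar sector $\{r_1\ge r_2\ge0\}$, with polar angle in $[0,\pi/4]$. By Lemma 8(b), $\Phi$ restricts to $A/G\cong A'/H$, with $\Phi[a]=[a']$ for $a=(1,0)$, and $|a'|=1$.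

*The slice at angle $0$.* In $A$, $N_a=\mathbb R\cdot1\oplus\mathbb H$. The stabilizer $G_a=\{g_1=p\}\subset G^0$ is trivial on $\mathbb R\cdot 1$ and acts on $\mathbb H$ by $y_1\mapsto g_1y_1\bar q$, transitively on spheres. By Lemmas 6 and 8(a), the fixed space of $H_{a'}$ in the normal space of $Ha'$ in $A'$ is one-dimensional. It contains $a'$. So this normal space is $\mathbb Ra'\oplus P$ with $P/H_{a'}\cong[0,\infty)$, and $H_{a'}$ is transitive on the unit sphere $S(P)$. By Step 2, $U'_+\subset P$, so $\dim P\ge l\ge4$.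

*The orbit $Ha'$ contains $S(P)$.* Let $c\in A'$ be a unit vector over the point of angle $\pi/4$ with $\langle a',c\rangle=\cos\frac\pi4$, which is $\max_h\langle ha',c\rangle$. By maximality $c\perp T_{a'}(Ha')$. So $c=\cos\frac\pi4\,a'+\sin\frac\pi4\,n_0$ with $n_0\in S(P)$. Put $\gamma(\theta)=\cos\theta\,a'+\sin\theta\,n_0$. For $\xi\in\mathfrak h$, which acts skew-symmetrically,
$$\frac{d}{d\theta}\langle\dot\gamma,\xi\gamma\rangle=\langle-\gamma,\xi\gamma\rangle+\langle\dot\gamma,\xi\dot\gamma\rangle=0,\qquad\langle\dot\gamma(0),\xi\gamma(0)\rangle=\langle n_0,\xi a'\rangle=0.$$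
So $\dot\gamma(\theta)\perp T(H\gamma(\theta))$ for all $\theta$.

At the point $(1,1)/\sqrt2\in A$ the tangent space of the orbit is $\mathrm{Im}\,\mathbb H\oplus\mathrm{Im}\,\mathbb H$, so the normal space is $\mathbb R\oplus\mathbb R$. The stabilizer acts on it as the group of order $2$ generated by the swap: its elements in $G^0$ have $g_1=p=q$ and act trivially on real vectors. The fixed space is the diagonal, and the complement modulo the swap is $[0,\infty)$. By Lemmas 6 and 8(a), the normal space of $Hc$ in $A'$ is $\mathbb Rc\oplus P_c$ with $H_c$ transitive on $S(P_c)$. Now $\dot\gamma(\pi/4)$ is normal to $Hc$ and orthogonal to $c$, so it lies in $S(P_c)$, and some $h\in H_c$ maps it to $-\dot\gamma(\pi/4)$. Since $\gamma(\frac\pi4+\tau)=\cos\tau\,c+\sin\tau\,\dot\gamma(\frac\pi4)$, we get $h\gamma(\frac\pi4+\tau)=\gamma(\frac\pi4-\tau)$. With $\tau=\frac\pi4$: $n_0=\gamma(\frac\pi2)\in H\gamma(0)=Ha'$. As $H_{a'}$ is transitive on $S(P)$, we conclude $S(P)\subset Ha'$.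

*Two orthogonal copies of $P$.* Fix $n=ha'\in S(P)$ and put $P_n=hP$. It is orthogonal to $ha'=n$ and to $hT_{a'}(Ha')=T_n(Ha')$. Since $S(P)\subset Ha'$, $T_nS(P)\subset T_n(Ha')\perp P_n$. So $P=\mathbb Rn\oplus T_nS(P)$ is orthogonal to $P_n$, and $\dim A'\ge2\dim P\ge8$.

The same argument with $B$, on which $G$ acts by $(z_2,y_2)\mapsto(g_2z_2\bar p,g_2y_2\bar q)$ and the swap, with $b=(1,0)\in B$ and $U'_-\subset B'$, gives $\dim B'\ge8$.

**Step 4: carry $l$ along a connected family of points.** To reach $W'$ we need points where a transitively rotated slice summand has dimension $l-2$ and ends up in the $w$-direction. For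
$$0<\tau\le\tfrac12,\quad0\le\sigma\le\tfrac12,\quad0\le\omega\le1,\quad(\sigma,\omega)\ne(0,0),\qquad\text{let}\quad v_{\tau\sigma\omega}=(1,1;\,\tau,i\sigma;\,i\omega).$$
The parameter set $\Sigma$ is connected.

*The slice at $u=v_{\tau\sigma\omega}$.* As $|y|<|z|$, the stabilizer is in $G^0$. The entries $z=(1,1)$ and $y_1=\tau$ give $g_1=g_2=p=q$, and $i\sigma$ or $i\omega$ gives $p\in\mathrm U(1)$. So $G_u=\{(p,p,p,p):p\in\mathrm U(1)\}$. It fixes $\mathbb C^5$ and acts by $p^2$ on $(\mathbb Cj)^5$. The tangent space of $Gu$ consists of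
$$(\xi_1-\zeta,\ \xi_2-\zeta;\ \tau(\xi_1-\kappa),\ \sigma(\xi_2i-i\kappa);\ \omega(\xi_1i-i\xi_2)),\qquad\xi_1,\xi_2,\zeta,\kappa\in\mathrm{Im}\,\mathbb H.$$
On $(\mathbb Cj)^4$ this map is injective: in the kernel $\xi_1=\xi_2=\zeta=\kappa=:\xi$, and the last two entries are $-2i\sigma\xi$ and $-2i\omega\xi$, so $\xi=0$. Its image has dimension $8$ in $(\mathbb Cj)^5\cong\mathbb R^{10}$. On $(i\mathbb R)^4$ the kernel is the diagonal, so the image has dimension $3$ in $\mathbb C^5\cong\mathbb R^{10}$. Hence
$$N_u=F_u\oplus Q_u,\qquad F_u\subset\mathbb C^5\ \text{fixed},\ \dim F_u=7,\qquad Q_u\subset(\mathbb Cj)^5,\ \dim Q_u=2,$$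
and $G_u$ is transitive on the unit circle of $Q_u$. By Lemmas 6 and 8(a), for $u'$ over $\Phi[u]$: $N_{u'}=F_{u'}\oplus Q_{u'}$ with $F_{u'}$ the fixed space of $H_{u'}$, $\dim F_{u'}=7$, and $H_{u'}$ transitive on the unit sphere of $Q_{u'}\ne0$. Since $\dim Q_{u'}=\dim V'-7-\dim Hu'$, this dimension depends only on the parameters.

*$\dim Q_{u'}$ is constant on $\Sigma$.* For parameters near those of $u$, let $u''$ be a point nearest to $u'$ on the corresponding orbit in $V'$. Then $u'$ is a nearest point of $Hu'$ to $u''$, so $u''=u'+f+\eta$ with small $f\in F_{u'}$, $\eta\in Q_{u'}$. If $\eta\ne0$, then $H_{u'}(f+\eta)$ is the sphere of radius $|\eta|$ in $f+Q_{u'}$. By Lemma 9, $N_{u''}$ is then equivalent to $F_{u'}\oplus\mathbb R\eta$ with trivial action of $H_{u''}$, so its fixed space has dimension $8$. But this dimension is $7$, since the parameters of $u''$ lie in $\Sigma$: a contradiction. So $\eta=0$, $H_{u''}=(H_{u'})_f=H_{u'}$, the orbits have equal dimension, and $\dim Q_{u''}=\dim V'-7-\dim Hu''=\dim Q_{u'}$. Thus $\dim Q_{u'}$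 is locally constant, and $\Sigma$ is connected.

*The constant is $l-2$.* For small $\tau$, $v_{\tau01}=(1,1;\tau,0;i)=v+\tau n$ with $v$ as in Step 1 and $n=(0,0;1,0;0)$. So $\Phi[v_{\tau01}]=[v'+\tau n']$ with a unit vector $n'\in U'_+$. By transitivity of $H_{v'}$ on the unit sphere of $U'_+$, the orbit $H_{v'}\tau n'$ is the sphere of radius $\tau$ in $U'_+$. By Lemma 9 the normal space at $v'+\tau n'$ is equivalent to $\mathbb R^4\oplus\mathbb Rn'\oplus U'_-$, of dimension $5+l$. Hence $7+\dim Q_{u'}=5+l$, so
$$\dim Q_{u'}=l-2\ge2\qquad\text{for all parameters in }\Sigma.$$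

**Step 5: $\dim W'\ge4$.** Take the end of the family with $\omega=0$: $u=v_{\frac12\frac120}\in A\oplus B$, and $u'\in A'\oplus B'$ over $\Phi[u]$. Since $\omega=0$, tangent vectors of $Gu$ have $w$-entry $0$, so $W\subset N_u$. Thus $\mathbb C\subset W$ lies in $F_u$, and $\mathbb Cj\subset W$ lies in $Q_u$; as $\dim Q_u=2$, $Q_u=\mathbb Cj\subset W$.

For $n\in W$ and $n'$ representing $d_u\Phi[n]$ we have $\Phi[u+tn]=[u'+tn']$ for small $t$. The $W$-component of $u+tn$ is $tn$, and the $W'$-component of $u'+tn'$ is $tn'_{W'}$. By Lemma 8(b), $t|n|=t|n'_{W'}|$. As $|n'|=|n|$, we get $n'\in W'$. Every element of $Q_{u'}$ represents $d_u\Phi[n]$ for some $n\in Q_u\subset W$, so $Q_{u'}\subset W'$. On $\mathbb C\subset F_u$, $d_u\Phi$ is the restriction of the linear isometry $F_u\to F_{u'}$ from Lemma 8(a), so $\dim(W'\cap F_{u'})\ge2$. Hence $\dim W'\ge2+\dim Q_{u'}\ge4$.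

Altogether $\dim V'\ge8+8+4=20$. $\square$

**End of the proof of Theorem 4.** Let $H\to\mathrm O(V')$ be any representation of a compact Lie group that is quotient-equivalent to $G_1$ or to $G_2$ on $V$. By Section 4 there is an isometry $V/G_1\to V'/H$. By Proposition 11 and the consequence of Lemma 6, $\dim V'\ge20$. Since $\dim V'/H=8$ by (4), $H$ has orbits of dimension $\dim V'-8\ge12$, so $\dim H\ge12=\dim G_i$. Hence $G_1$ and $G_2$ are reduced. They are effective, quotient-equivalent by Section 4, and by Section 5 neither orbit-equivalent nor isomorphic. $\blacksquare$
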